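\title{Packing rainbow perfect matchings in randomly colored random bipartite graphs}

\begin{abstract}
Keep each edge of $K_{n,n}$ independently with probability $p$ and color each kept edge uniformly at random with one of $c$ colors. We prove that if $p=\omega(\log n/n)$, then $c=(1+o(1))n$ colors suffice for the resulting graph to contain, with high probability, $(1-o(1))np$ edge-disjoint rainbow perfect matchings. This confirms a conjecture of Ferber, Kronenberg, Mousset and Shikhelman, uniformly over all larger $c$. The number of matchings and the number of colors are asymptotically optimal, and the condition on $p$ is necessary. The proof obtains nearly perfect rainbow matchings from the Pippenger--Spencer theorem, deletes a random part of each, and completes all of them at once with edges in a reserved set of colors.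
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a graph, $p\in[0,1]$ and $c$ a positive integer. The random edge-colored graph $H\sim\mathcal G_c(G,p)$ is obtained by keeping each edge of $G$ independently with probability $p$ and then giving each kept edge an independent, uniformly random color from $[c]=\{1,\dots,c\}$. A subgraph is \emph{rainbow} if its edges have distinct colors. We take $G=K_{n,n}$ with parts $X$ and $Y$, and we write $\nu(H)$ for the largest number of pairwise edge-disjoint rainbow perfect matchings of $H$. Here $p=p(n)$ and $c=c(n)$; an event holds \emph{with high probability} (w.h.p.)\ if its probability tends to $1$ as $n\to\infty$; $\log$ is the natural logarithm; and $p=\omega(\log n/n)$ means $np/\log n\to\infty$.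

Two constraints are immediate. A rainbow perfect matching uses $n$ distinct colors, so $\nu(H)=0$ when $c<n$. Edge-disjoint perfect matchings use distinct edges at every vertex, so
\begin{equation}\label{eq:mindeg}
\nu(H)\le \delta(H)\le |E(H)|/n,
\end{equation}
where $\delta(H)$ is the minimum degree, and $|E(H)|/n$ has expectation $np$. The question is whether both constraints can be nearly tight at the same time.

With very many colors there is nothing to do. Take $p=1$ and split $K_{n,n}$ into $n$ perfect matchings. A fixed perfect matching is rainbow with probability $\prod_{i<n}(1-i/c)$, which lies between $1-n^2/(2c)$ and $e^{-n(n-1)/(2c)}$. For $c=\omega(n^2)$ almost all of the $n$ matchings are therefore rainbow. For $c=o(n^2)$ almost none is, and the matchings have to be chosen with the colors in view.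

A change of language suggests that about $n$ colors could still be enough. Replace each edge $xy$ of color $\gamma$ by the triple $\{x,y,\gamma\}$. A set of edges is a rainbow matching exactly when the triples are pairwise disjoint. In this hypergraph a vertex of $X\cup Y$ lies in $np$ triples on average, and a color lies in $n^2p/c\le np$ triples on average as soon as $c\ge n$. A bipartite graph of maximum degree $\Delta$ splits into $\Delta$ matchings. If the triples split as efficiently, into about $np$ matchings, then an average one has about $n^2p/(np)=n$ triples and is close to a rainbow perfect matching. One is led to guess $\nu(H)\approx np$ for $c$ slightly larger than $n$, provided the minimum degree is close to $np$, which is the role of the condition $p=\omega(\log n/n)$.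

It is known that for $c=3n$ and $p=\omega(\log n/n)$, w.h.p.\ $\nu(H)\ge(1-o(1))np/6$. The following was posed by Ferber, Kronenberg, Mousset and Shikhelman~\cite{FKMS}.

\begin{conjecture}\label{conj}
Let $p=\omega(\log n/n)$. There exists $c=(1+o(1))n$ such that w.h.p.\ $H\sim\mathcal G_c(K_{n,n},p)$ contains $(1-o(1))np$ edge-disjoint rainbow perfect matchings.
\end{conjecture}

We prove the conjecture in a form that is uniform in $c$.

\begin{theorem}\label{thm:main}
Let $p=p(n)\in[0,1]$ with $p=\omega(\log n/n)$. There is a sequence $\eta_n\to0$ such that
\[
\inf_{c\ge(1+\eta_n)n}\Pr\big[\nu(H)\ge(1-\eta_n)np\big]\to1,\qquad H\sim\mathcal G_c(K_{n,n},p).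
\]
\end{theorem}

Taking $c=\lceil(1+\eta_n)n\rceil$ proves Conjecture~\ref{conj}, and taking $c=3n$ improves $np/6$ to $np$ in the known result. The next theorem shows that the number of colors, the range of $p$ and the number of matchings cannot be improved, apart from lower-order terms.

\begin{theorem}\label{thm:sharp}
Let $H\sim\mathcal G_c(K_{n,n},p)$.
\begin{enumerate}
\item[(a)] If $c<n$, then $\nu(H)=0$.
\item[(b)] For every $C>0$ there is $\alpha>0$ such that, if $0<np\le C\log n$ for infinitely many $n$, then along these $n$ and for every choice of $c$, w.h.p.\ $\nu(H)\le(1-\alpha)np$.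
\item[(c)] If $p=\omega(\log n/n)$, then w.h.p.\ $\nu(H)\le(1+o(1))np$ for every $c$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:iff}
For $p=p(n)\in(0,1]$, the conclusion of Conjecture~\ref{conj} holds if and only if $p=\omega(\log n/n)$. In that range, $\nu(H)=(1+o(1))np$ w.h.p.\ whenever $c\ge(1+\eta_n)n$, with $\eta_n$ as in Theorem~\ref{thm:main}.
\end{corollary}

We make no claim about the window $n\le c<(1+\eta_n)n$.

Section~\ref{sec:idea} explains the method, and Section~\ref{sec:tools} collects the tools. The core of the paper is Section~\ref{sec:sparse}, which treats $np\le\log^2n$ and a fixed surplus $\eta n$ of colors. Section~\ref{sec:main} deduces Theorem~\ref{thm:main}, and Section~\ref{sec:upper} proves the upper bounds.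

\section{Completing nearly perfect matchings}\label{sec:idea}

Put $d=np$ and suppose $c\ge(1+\eta)n$ with $\eta>0$ fixed. We spend the surplus as follows: a fraction $\rho\approx\eta/2$ of the colors forms a \emph{reserve} $C_2$, and the set $C_1$ of remaining colors still has at least $n$ elements. The Pippenger--Spencer theorem makes the guess of Section~\ref{sec:intro} correct for the graph $G_1$ of edges with colors in $C_1$: it yields about $(1-\rho)d$ edge-disjoint rainbow matchings $M_i$, each missing a small fraction of the vertices. These depend on $G_1$ only, so the edges with colors in $C_2$ are still random, and their colors cannot clash with those of any $M_i$. The task is to use them to make every $M_i$ perfect.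

Matching the uncovered vertices among themselves does not work, because we know only upper bounds on the uncovered sets. If $M_i$ misses a single pair $x,y$, then $xy$ is a reserve edge with probability about $\rho p$. If $t$ matchings miss the same sets $A\subseteq X$ and $B\subseteq Y$, then a vertex of $A$ needs $t$ reserve edges into $B$ and expects about $\rho d|B|/n$, which may be fewer. The remedy is to give up some edges of $M_i$ and thereby create room that we control.

\begin{example}\label{ex:small}
Let $n=4$, let $M=\{x_2y_2,x_3y_3,x_4y_4\}$ have colors $1,2,3\in C_1$, and suppose that $x_1y_1$ is not an edge. Delete $x_2y_2$ and $x_3y_3$. The uncovered sets become $A=\{x_1,x_2,x_3\}$ and $B=\{y_1,y_2,y_3\}$, and the pairs between them that can carry a reserve edge form the $6$-cycle $x_1y_2x_3y_1x_2y_3$. Let vertices ask, one at a time, for one reserve edge to a freed vertex, that is, to $\{y_2,y_3\}$ or to $\{x_2,x_3\}$, and accept an edge only if its color has not been accepted before. A possible run, with $a,b,g,h\in C_2$: $x_1$ finds that $x_1y_3$ is not an edge and then accepts $x_1y_2$ of color $a$; $x_2$ accepts $x_2y_3$ of color $b$; $x_3$ accepts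 $x_3y_2$ of color $g$; $y_1$ rejects $x_2y_1$, which has color $b$, and accepts $x_3y_1$ of color $h$. The accepted graph $F=\{x_1y_2,x_2y_3,x_3y_2,x_3y_1\}$ contains the perfect matching $\{x_1y_2,x_2y_3,x_3y_1\}$ of $A\cup B$, and adding $x_4y_4$ gives a perfect matching with colors $a,b,h,3$.
\end{example}

Three features of the example persist. The whole of $F$ is rainbow, so any perfect matching of $F$ will do, and colors play no further part. Requests from $A$ alone never reach $y_1$, so both sides must ask. Some edges are wasted (the two deleted edges, the rejected edge $x_2y_1$, the unused edge $x_3y_2$), and this must be affordable.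

In the proof each edge of each $M_i$ is deleted with a small constant probability $\varepsilon$. The freed vertices form \emph{target sets} $X_i\subseteq X$ and $Y_i\subseteq Y$ of size about $\varepsilon n$, which dwarf the originally uncovered sets and overlap pairwise in only about $\varepsilon^2n$ vertices. A vertex now takes part in about $\varepsilon d$ completion problems and has about $\rho d$ reserve edges, hence only a constant number, about $\rho/\varepsilon$, per problem. If reserve edges were handed to the problems at random, a constant fraction of the vertices in each problem would receive none. Instead, each vertex keeps examining random pairs until it has exactly $k=10$ edges for the problem at hand. A bipartite graph in which every vertex has chosen ten nearly uniform neighbors on the other side satisfies Hall's condition with polynomially small failure probability.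

The heuristic budget is the following.
\begin{itemize}
\item \emph{Edges:} a vertex needs about $k\varepsilon d$ of its $\rho d$ reserve edges.
\item \emph{Colors:} a problem needs about $2k\varepsilon n$ of the at least $\rho n$ reserve colors.
\item \emph{Pairs:} finding $k\varepsilon d$ edges at density $\rho p$ takes about $k\varepsilon n/\rho$ examinations. A fraction $\varepsilon$ of them lands in a given target set, and these $k\varepsilon^2n/\rho$ vertices must be a small part of its $\varepsilon n$ vertices.
\end{itemize}
All three requirements amount to $k\varepsilon$ being much smaller than $\eta$.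

\section{Tools}\label{sec:tools}

\subsection{Binomial tails and sequential trials}

\begin{lemma}[Chernoff bounds]\label{lem:chernoff}
Let $Z$ be a sum of independent indicator variables with mean $\mu$, and let $0<\theta\le1$. Then $\Pr[Z\le(1-\theta)\mu]\le e^{-\theta^2\mu/2}$, and $\Pr[Z\ge(1+\theta)\mu']\le e^{-\theta^2\mu'/3}$ for every $\mu'\ge\mu$.
\end{lemma}

The upper bound for $\mu'>\mu$ follows from the usual case $\mu'=\mu$ by adding independent indicators to $Z$ until the mean is $\mu'$.

Our procedure makes dependent trials and may stop early. The next lemma compares it with independent trials.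

\begin{lemma}\label{lem:trials}
A finite random process makes a sequence of trials, each a success or not, and whether a further trial is made is determined by the history. Let $t$ be a positive integer, $q\in[0,1]$ and $a\ge0$.
\begin{enumerate}
\item[(a)] If every trial, given the history before it, succeeds with probability at least $q$, then the probability that at least $t$ trials are made and fewer than $a$ of the first $t$ succeed is at most $\Pr[\operatorname{Bin}(t,q)<a]$.
\item[(b)] If every trial, given the history before it, succeeds with probability at most $q$, then the probability that more than $a$ of the first $t$ trials (all trials, if there are fewer) succeed is at most $\Pr[\operatorname{Bin}(t,q)>a]$.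
\end{enumerate}
\end{lemma}

\begin{proof}
If fewer than $t$ trials are made, append independent trials with success probability $q$, and let $Z_1,\dots,Z_t$ be the success indicators. In (a), $q_j=\Pr[Z_j=1\mid Z_1,\dots,Z_{j-1}]$ is an average of numbers that are at least $q$. The sequence $(Z_j)$ can be generated from independent uniform variables $U_j\in[0,1]$ by setting $Z_j=1$ if and only if $U_j\le q_j$. Then $\sum_jZ_j$ is at least the number of $j$ with $U_j\le q$, which has law $\operatorname{Bin}(t,q)$, and the event in (a) implies $\sum_jZ_j<a$. In (b), $q_j\le q$, so $\sum_jZ_j$ is at most that number, and the event in (b) implies $\sum_jZ_j>a$.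
\end{proof}

\subsection{Hall's condition from both sides}

Hall's theorem says that a bipartite graph $F$ with parts $A,B$ of equal size has a perfect matching if and only if $|N_F(S)|\ge|S|$ for all $S\subseteq A$, where $N_F(S)$ is the set of neighbors of $S$. By looking at both parts, one needs only sets of at most about half the size.

\begin{lemma}\label{lem:hall}
Let $F$ be a bipartite graph with parts $A,B$ of size $m$ and no perfect matching. Then there are an integer $s$ with $1\le s\le(m+1)/2$, a set $S$ of size $s$ in one part and a set $Z$ of size $s-1$ in the other part with $N_F(S)\subseteq Z$.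
\end{lemma}

\begin{proof}
Take $S_0\subseteq A$ with $|N_F(S_0)|<|S_0|$. If $|S_0|\le m/2$, let $S=S_0$ and enlarge $N_F(S_0)$ to a set $Z$ of size $|S_0|-1$. Otherwise $|S_0|\ge(m+1)/2$. The set $B\setminus N_F(S_0)$ has at least $s=m-|S_0|+1\le(m+1)/2$ elements; let $S$ consist of $s$ of them. No vertex of $S$ has a neighbor in $S_0$, so $N_F(S)\subseteq Z=A\setminus S_0$, and $|Z|=s-1$.
\end{proof}

\subsection{Partitioning a hypergraph into matchings}

A \emph{$3$-uniform hypergraph} is a finite vertex set with a family of $3$-element subsets, its edges. The \emph{degree} of a vertex is the number of edges containing it, the \emph{codegree} of two vertices is the number of edges containing both, and a \emph{matching} is a set of pairwise disjoint edges.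

\begin{theorem}[Pippenger and Spencer~\cite{PS}]\label{thm:ps}
For every $\beta'>0$ there are $\delta'>0$ and $D_*$ such that the following holds for $D\ge D_*$. If a $3$-uniform hypergraph has all degrees in $[(1-\delta')D,(1+\delta')D]$ and all codegrees at most $\delta'D$, then its edges can be partitioned into at most $(1+\beta')D$ matchings.
\end{theorem}

Our hypergraph is not nearly regular: colors have smaller degree than vertices by the factor $n/|C_1|$, which is bounded away from $1$ and tiny when $c$ is large. We therefore embed a hypergraph of bounded degree in a regular one, by taking many copies and joining copies of each deficient vertex along arithmetic progressions, which creates no large codegree.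

\begin{lemma}\label{lem:maxdeg}
Let $\beta',\delta',D_*$ be as in Theorem~\ref{thm:ps} and let $D\ge\max(D_*,1/\delta')$ be an integer. If a $3$-uniform hypergraph $\mathcal H$ has all degrees at most $D$ and all codegrees at most $\delta'D$, then its edges can be partitioned into at most $(1+\beta')D$ matchings.
\end{lemma}

\begin{proof}
Fix an odd integer $q\ge D$ and take $3q$ disjoint copies of $\mathcal H$, indexed by $\mathbb Z_q\times\{1,2,3\}$; write $v_{a,j}$ for the copy of $v$ with index $(a,j)$. For each vertex $v$ of degree $d(v)$ choose $D-d(v)\le q$ distinct values $s\in\mathbb Z_q$, and for each of them add the $q$ edges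
\[
\{v_{a,1},\,v_{a+s,2},\,v_{a+2s,3}\},\qquad a\in\mathbb Z_q .
\]
For fixed $s$ the maps $a\mapsto a+s$ and $a\mapsto a+2s$ are bijections, so these edges cover each copy of $v$ exactly once. Hence all degrees in the new hypergraph equal $D$.

Two copies of distinct vertices lie in no added edge, so their codegree is at most the codegree in $\mathcal H$. Two copies of the same vertex lie only in added edges, and only if their second indices differ. The difference of their first indices is then $s$, or $2s$ for second indices $1$ and $3$; since $q$ is odd, this determines $s$, then $a$, and so the edge. Their codegree is at most $1\le\delta'D$. Apply Theorem~\ref{thm:ps} and restrict the partition to one copy of $\mathcal H$.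
\end{proof}

\section{The sparse range}\label{sec:sparse}

\begin{proposition}\label{prop:sparse}
Fix $\eta\in(0,\frac1{10}]$. Let $p=p(n)$ and $c=c(n)$ satisfy $np/\log n\to\infty$, $p\le\log^2n/n$ and $c\ge(1+\eta)n$. Then w.h.p.\ $\nu(H)\ge(1-\eta)np$.
\end{proposition}

Throughout this section $d=np$, so $d/\log n\to\infty$ and $d\le\log^2n$. All inequalities are meant for large $n$. An event has \emph{overwhelming probability} if it fails with probability $n^{-\omega(1)}$; an intersection of polynomially many events has overwhelming probability when their failure probabilities obey a common bound $n^{-\omega(1)}$. The lower bound on $d$ is used through the fact that $e^{-\kappa d}=n^{-\omega(1)}$ for every constant $\kappa>0$. Put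
\[
k=10,\qquad \varepsilon=\frac{\eta}{2600k},\qquad \sigma=\frac{\varepsilon}{50},\qquad \beta=\sigma^2 .
\]
Here $\varepsilon$ is the deletion probability and $\sigma$ bounds the fraction of vertices missed by a nearly perfect matching.

Fix $C_2\subseteq[c]$ with $|C_2|=\lceil\eta c/2\rceil$, and let $C_1=[c]\setminus C_2$ and $\rho=|C_2|/c$. The hypothesis $c\ge(1+\eta)n$ enters through
\begin{equation}\label{eq:colors}
\frac\eta2\le\rho\le\frac\eta2+\frac1n,\qquad |C_1|\ge(1+\eta)\Big(1-\frac\eta2\Big)n-1\ge n,\qquad |C_2|\ge\frac{\eta n}2,
\end{equation}
where the middle bound holds because $(1+\eta)(1-\eta/2)=1+\eta(1-\eta)/2>1$. A \emph{pair} is an edge of $K_{n,n}$. Let $G_1$ be the colored graph of edges of $H$ with colors in $C_1$; the other edges of $H$ are \emph{reserve edges}.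

\subsection{Nearly perfect rainbow matchings}

\begin{lemma}\label{lem:near}
W.h.p.\ $G_1$ has maximum degree at most $d$ and contains edge-disjoint rainbow matchings $M_1,\dots,M_N$ such that $(1-\eta)d\le N\le d$, each $M_i$ leaves at most $\sigma n$ vertices uncovered in each of $X$ and $Y$, and each vertex is left uncovered by at most $2\beta d$ of the $M_i$.
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the hypergraph on $X\cup Y\cup C_1$ with an edge $\{x,y,\gamma\}$ for each edge $xy$ of $G_1$ of color $\gamma$. Put $D_1=(1-\rho)d\ge d/2$, $\delta=\beta/4$ and $D=\lfloor(1+\delta)D_1\rfloor$, and take $\delta',D_*$ from Theorem~\ref{thm:ps} for $\beta'=\beta/2$.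

\emph{Degrees in $X\cup Y$.} Each has law $\operatorname{Bin}(n,(1-\rho)p)$ with mean $D_1$. By Lemma~\ref{lem:chernoff}, with overwhelming probability all of them lie in $[(1-\delta)D_1,(1+\delta)D_1]$.

\emph{Degrees of colors.} Since $c$ may be arbitrarily large, we take a union bound over pairs rather than colors. If some color of $C_1$ has degree above $(1+\delta)D_1$, then some pair $e$ is an edge whose color occurs on more than $(1+\delta)D_1-1\ge(1+\delta/2)D_1$ other edges. For fixed $e$, whatever its color, the number of other edges of that color has law $\operatorname{Bin}(n^2-1,p/c)$, with mean at most $nd/c=(n/|C_1|)D_1\le D_1$ by \eqref{eq:colors}. The probability in question is at most $n^2e^{-\delta^2D_1/12}=n^{-\omega(1)}$.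

\emph{Codegrees.} Two vertices in the same one of $X$, $Y$, $C_1$ have codegree $0$, and $x\in X$, $y\in Y$ have codegree at most $1$. The expected number of choices of a vertex, a color and three edges of that color at that vertex is at most $2n\cdot c\cdot n^3(p/c)^3\le2n^2p^3=2d^3/n$, which tends to $0$ because $d\le\log^2n$. So w.h.p.\ all codegrees are at most $2$.

Assume these three properties. All degrees are integers not exceeding $(1+\delta)D_1$, hence at most $D$, and $D\ge\max(D_*,2/\delta')$ since $D\to\infty$. By Lemma~\ref{lem:maxdeg} the edges of $\mathcal H$ split into at most $(1+\beta/2)(1+\beta/4)D_1\le(1+\beta)D_1$ matchings. Add empty matchings to get exactly $N_0=\lfloor(1+\beta)D_1\rfloor$. They correspond to rainbow matchings that partition $E(G_1)$. Since $\beta\le\eta/2\le\rho$, we have $(1+\beta)(1-\rho)\le1$, so $N_0\le d$ and the maximum degree of $G_1$ is at most $d$.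

A vertex $v\in X\cup Y$ is covered by exactly as many matchings as its degree, which is at least $(1-\beta)D_1$, so it is left uncovered by at most $2\beta D_1\le2\beta d$ of them. If $t$ matchings leave more than $\sigma n$ vertices of $X$ uncovered, then counting pairs (matching, uncovered vertex of $X$) gives $t\sigma n\le2\beta D_1n$, so $t\le2\sigma D_1$. Discard these. A matching covers equally many vertices in $X$ and in $Y$, so the remaining ones leave at most $\sigma n$ uncovered on each side, and their number satisfies
\[
N\ge(1+\beta)D_1-1-2\sigma D_1\ge(1-2\sigma)(1-\rho)d\ge\Big(1-2\sigma-\frac\eta2-\frac1n\Big)d\ge(1-\eta)d.\qedhere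
\]
\end{proof}

From now on $M_1,\dots,M_N$ are chosen by a fixed rule that looks at $G_1$ only.

\subsection{Random deletion}

Delete each edge of each $M_i$ independently with probability $\varepsilon$, independently of the reserve edges, and let $M_i'\subseteq M_i$ be what remains. Let $X_i\subseteq X$ and $Y_i\subseteq Y$ be the sets of endpoints of the deleted edges of $M_i$. Let $A_i\supseteq X_i$ and $B_i\supseteq Y_i$ be the sets of vertices of $X$ and $Y$ not covered by $M_i'$, and $m_i=|A_i|=|B_i|$. For a vertex $v$ let $I_v=\{i:v\in A_i\cup B_i\}$ be the set of completion problems in which $v$ takes part.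

\begin{lemma}\label{lem:delete}
Given $G_1$ and $M_1,\dots,M_N$ as in Lemma~\ref{lem:near}, with overwhelming probability the following hold for all $i\ne j$ and all vertices $v$.
\begin{enumerate}
\item[(P1)] $0.98\varepsilon n\le|X_i|=|Y_i|\le m_i\le1.03\varepsilon n$ and $|X_i|=|Y_i|\ge0.95m_i$.
\item[(P2)] $|X_i\cap X_j|\le1.1\varepsilon^2n$ and $|Y_i\cap Y_j|\le1.1\varepsilon^2n$.
\item[(P3)] $|I_v|\le2\varepsilon d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) The number $|X_i|=|Y_i|$ has law $\operatorname{Bin}(|M_i|,\varepsilon)$ with mean in $[(1-\sigma)\varepsilon n,\varepsilon n]\subseteq[0.999\varepsilon n,\varepsilon n]$. By Lemma~\ref{lem:chernoff} with $\theta=0.01$, it lies in $[0.98\varepsilon n,1.01\varepsilon n]$ with probability $1-e^{-\Omega(n)}$. Then $m_i\le1.01\varepsilon n+\sigma n=1.03\varepsilon n$, and $0.98/1.03>0.95$.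

(P2) A vertex $x\in X$ lies in $X_i\cap X_j$ only if its edge in $M_i$ and its edge in $M_j$ are both deleted. These edges are distinct, so the probability is at most $\varepsilon^2$, and different vertices of $X$ involve different edges, so the events are independent. Lemma~\ref{lem:chernoff} with $\mu'=\varepsilon^2n$, $\theta=0.1$ bounds the failure probability by $e^{-\Omega(n)}$. The argument is symmetric in $X$ and $Y$.

(P3) At most $2\beta d\le\varepsilon d/2$ indices $i\in I_v$ have $v$ uncovered by $M_i$. For the others the edge of $M_i$ at $v$ was deleted; these events are independent over $i$ and their expected number is at most $\varepsilon N\le\varepsilon d$. More than $1.5\varepsilon d$ of them occur with probability at most $e^{-\varepsilon d/12}$.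

A union bound over at most $\log^4n$ pairs $i,j$ and $2n$ vertices finishes the proof.
\end{proof}

Property (P2) is the reason for aiming reserve edges at $X_i$ and $Y_i$ rather than at $A_i$ and $B_i$: we have no comparable bound on the overlaps of the originally uncovered sets. For the rest of the section \emph{we condition on $G_1$ and on the deletions}, and assume the conclusions of Lemmas~\ref{lem:near} and~\ref{lem:delete}. All probabilities below refer to the reserve edges and the random choices of the procedure, and all bounds are uniform in the conditioning.

\subsection{Distributing the reserve edges}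

\paragraph{Two independent layers.} A pair $xy$ may be examined from $x$ and later from $y$. To make the second look as random as the first, we generate the reserve edges in two layers. Given $G_1$, the pairs $e\notin E(G_1)$ are independently reserve edges with probability
\[
p_2=\frac{\rho p}{1-(1-\rho)p},
\]
with independent uniform colors in $C_2$. Define $r$ by $(1-r)^2=1-p_2$, $r\in[0,1]$. Then $p_2=2r-r^2\in[r,2r]$, and $\rho p\le p_2\le2p$ because $p\le\frac12$. Hence
\begin{equation}\label{eq:r}
\rho p/2\le r\le2p .
\end{equation}
Let $R^X$ and $R^Y$ be independent random sets of pairs outside $E(G_1)$, each pair being included independently with probability $r$, and let $\chi_X,\chi_Y$ assign independent uniform colors in $C_2$ to all such pairs. Declare $R^X\cup R^Y$ to be the set of reserve edges, and color $e$ with $\chi_X(e)$ if $e\in R^X$ and with $\chi_Y(e)$ otherwise. Each pair is then a reserve edge with probability $1-(1-r)^2=p_2$, its color is uniform in $C_2$, and different pairs are independent. This is the required law.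

\paragraph{The procedure.} For a vertex $v$ and $i\in I_v$ define the target set $W_i(v)$, the forbidden set $\Phi(v)$, and the layer $(R_v,\chi_v)$ by
\[
\begin{array}{c|ccc}
 & W_i(v) & \Phi(v) & (R_v,\chi_v)\\ \hline
v\in X & Y_i & N_{G_1}(v) & (R^X,\chi_X)\\
v\in Y & X_i & N_{G_1}(v)\cup N_{R^X}(v) & (R^Y,\chi_Y)
\end{array}
\]
Process the vertices in a fixed order, all of $X$ before all of $Y$, and reveal $R^X$ and $\chi_X$ completely once $X$ is done. For each vertex $v$ and each $i\in I_v$ in increasing order, run \emph{phase $(v,i)$}. At any time, $E_v$ denotes the set of vertices examined so far by $v$, in all its phases, and $\Gamma_i$ the set of colors of edges accepted so far for index $i$, by any vertex. While fewer than $k$ edges have been accepted in the phase: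
\begin{itemize}
\item let the \emph{pool} be $P=W_i(v)\setminus(\Phi(v)\cup E_v)$; if $|P|<0.9|W_i(v)|$, the procedure \emph{fails} and stops;
\item otherwise make an \emph{examination}: pick $w\in P$ uniformly at random, add it to $E_v$, and \emph{accept} $vw$ for index $i$ if $vw\in R_v$ and $\chi_v(vw)\notin\Gamma_i$, adding $\chi_v(vw)$ to $\Gamma_i$. We call $w$ an \emph{out-neighbor} of $v$ for $i$.
\end{itemize}
Every examination enlarges $E_v$, so the procedure ends. The failure rule guarantees that every pick is made from at least $90\%$ of the target set. Let $F_i$ be the set of edges accepted for index $i$; they all join $A_i$ to $B_i$.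

\begin{lemma}\label{lem:valid}
The sets $F_1,\dots,F_N$ are pairwise disjoint sets of reserve edges, and each $F_i$ is rainbow in $H$. If every $F_i$ contains a perfect matching between $A_i$ and $B_i$, then $\nu(H)\ge N$.
\end{lemma}

\begin{proof}
Edges accepted by vertices of $X$ lie in $R^X$. Edges accepted by vertices of $Y$ lie in $R^Y\setminus R^X$, because $N_{R^X}(y)\subseteq\Phi(y)$. So in both cases $\chi_v(vw)$ is the color of $vw$ in $H$, and no edge is accepted from both ends. A vertex examines a given pair at most once, so every edge is accepted at most once, and the $F_i$ are disjoint. The test $\chi_v(vw)\notin\Gamma_i$ makes $F_i$ rainbow. If $M_i''\subseteq F_i$ is a perfect matching between $A_i$ and $B_i$, then $M_i'\cup M_i''$ is a perfect matching, and it is rainbow since $M_i'$ has colors in $C_1$ and $M_i''$ in $C_2$. These $N$ matchings are edge-disjoint, because the $M_i'$ are disjoint subsets of $E(G_1)$ and the $M_i''$ are disjoint sets of reserve edges.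
\end{proof}

The \emph{history} at a given time consists of all picks and outcomes so far, together with $R^X$ and $\chi_X$ once they are revealed. It determines the current phase, the pool, the sets $\Gamma_i$, and whether an examination is made.

\begin{lemma}\label{lem:fresh}
Consider an examination in phase $(v,i)$. Given the history before it and the pick $w$, the edge $vw$ is accepted with probability $r(1-|\Gamma_i|/|C_2|)$, which does not depend on $w$ and is at least $r/2$.
\end{lemma}

\begin{proof}
The pair $vw$ is outside $E(G_1)$. Among the vertices on the side of $v$, which are the ones using the layer $(R_v,\chi_v)$, only $v$ can examine $vw$, and it has not done so since $w\notin E_v$. The layer is revealed in full only after its side is done. Hence the event $vw\in R_v$ and the color $\chi_v(vw)$ are independent of the history and the pick, which gives the formula. Each vertex of $A_i\cup B_i$ accepts at most $k$ edges for $i$, so by (P1) and \eqref{eq:colors}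
\[
|\Gamma_i|\le2km_i\le2.06k\varepsilon n=\frac{2.06}{2600}\,\eta n\le\frac{\eta n}4\le\frac{|C_2|}2.\qedhere
\]
\end{proof}

\subsection{The pools stay large}

A pool loses vertices in three ways: to the forbidden set, to earlier phases of the same vertex, and to the current phase. We bound each loss.

\begin{lemma}\label{lem:nofail}
With overwhelming probability the procedure does not fail.
\end{lemma}

\begin{proof}
Put $a=2k\varepsilon d$, $T=\lceil8a/r\rceil$ and $L=\lfloor0.01\varepsilon n\rfloor$. By (P3) a vertex $v$ needs $k|I_v|\le a$ acceptances in total; $T$ will bound its number of examinations, and $L$ the number in one phase. By \eqref{eq:r} and \eqref{eq:colors}, $T\ge16k\varepsilon d/(2p)=8k\varepsilon n$ and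
\begin{equation}\label{eq:T}
T\le\frac{32k\varepsilon n}{\rho}+1\le\frac{65k\varepsilon n}{\eta},\qquad\text{so}\qquad 2\varepsilon T\le\frac{130k\varepsilon}{\eta}\,\varepsilon n=0.05\,\varepsilon n .
\end{equation}
The last equality is what dictates the choice of $\varepsilon$. For a vertex $v$ and $i\in I_v$ consider four bad events.

$\mathcal E_0(v)$: $|\Phi(v)|>5d$. We have $|N_{G_1}(v)|\le d$ by Lemma~\ref{lem:near}, and $|N_{R^X}(v)|$ is a sum of independent indicators with mean at most $nr\le2d$. It exceeds $4d$ with probability at most $e^{-2d/3}$.

$\mathcal E_1(v)$: $v$ makes at least $T$ examinations, with fewer than $a$ acceptances among the first $T$. By Lemmas~\ref{lem:fresh} and~\ref{lem:trials}(a) the probability is at most $\Pr[\operatorname{Bin}(T,r/2)<a]$. The mean $\mu=Tr/2$ is at least $4a$, so Lemma~\ref{lem:chernoff} with $\theta=\frac34$ gives the bound $e^{-9\mu/32}\le e^{-9a/8}$.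

$\mathcal E_2(v,i)$: among the first $T$ examinations by $v$, more than $2\varepsilon T$ are made in phases $(v,j)$ with $j\ne i$ and pick a vertex of $W_i(v)$. Given the history, an examination in phase $(v,j)$ picks uniformly from a pool $P\subseteq W_j(v)$ with $|P|\ge0.9|W_j(v)|$, so by (P1) and (P2) it hits $W_i(v)$ with probability at most
\[
\frac{|W_i(v)\cap W_j(v)|}{0.9|W_j(v)|}\le\frac{1.1\varepsilon^2n}{0.9\cdot0.98\,\varepsilon n}\le1.25\varepsilon .
\]
By Lemma~\ref{lem:trials}(b) and Lemma~\ref{lem:chernoff} with $\theta=0.6$, the probability is at most $\Pr[\operatorname{Bin}(T,1.25\varepsilon)>2\varepsilon T]\le e^{-0.15\varepsilon T}=e^{-\Omega(n)}$.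

$\mathcal E_3(v,i)$: at least $L$ examinations are made in phase $(v,i)$, with fewer than $k$ acceptances among the first $L$. The probability is at most $\Pr[\operatorname{Bin}(L,r/2)<k]$. The mean satisfies $\mu=Lr/2\ge0.009\varepsilon n\cdot\rho p/4\ge 0.001\varepsilon\eta d$, so $k\le\mu/2$ and the bound is $e^{-\mu/8}$.

Each bound is $e^{-\Omega(d)}$, and there are at most $8nN$ events, so with overwhelming probability none occurs. Suppose that none occurs and the procedure fails in phase $(v,i)$. At that time $v$ has fewer than $k|I_v|\le a$ acceptances, so it has made fewer than $T$ examinations, since otherwise $\mathcal E_1(v)$ would hold. As $\mathcal E_2(v,i)$ does not hold, earlier phases of $v$ examined at most $2\varepsilon T\le0.05\varepsilon n$ vertices of $W_i(v)$, by \eqref{eq:T}. The current phase has fewer than $k$ acceptances, so it made fewer than $L\le0.01\varepsilon n$ examinations, since otherwise $\mathcal E_3(v,i)$ would hold. Finally $|\Phi(v)|\le5d\le5\log^2n\le0.01\varepsilon n$. Altogether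
\[
|W_i(v)\setminus P|\le0.07\varepsilon n<0.1\cdot0.98\,\varepsilon n\le0.1|W_i(v)|,
\]
which contradicts the failure rule.
\end{proof}

\subsection{Perfect matchings among the accepted edges}

\begin{lemma}\label{lem:pm}
The probability that the procedure does not fail and some $F_i$ has no perfect matching between $A_i$ and $B_i$ tends to $0$.
\end{lemma}

\begin{proof}
Fix $i$ and write $m=m_i$. Suppose that the procedure does not fail and $F_i$ has no perfect matching, and take $s,S,Z$ from Lemma~\ref{lem:hall}. Every vertex of $S$ has $k$ distinct out-neighbors for $i$, all in $N_{F_i}(S)\subseteq Z$. Thus $s-1\ge k$, and the event $\mathcal B(S,Z)$ holds: all phases $(v,i)$ with $v\in S$ are completed, and all their $ks$ out-neighbors lie in $Z$.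

\emph{One pair $(S,Z)$.} Put
\[
u=\frac{1.17(s-1)}m\le\frac{1.17(m-1)}{2m}\le0.585 .
\]
By (P1), every examination in a phase $(v,i)$ picks from a pool of size at least $0.9\cdot0.95m=0.855m\ge m/1.17$, so given the history the pick lies in $Z$ with probability at most $u$. By Lemma~\ref{lem:fresh}, acceptance is conditionally independent of the pick. Hence, given the history,
\begin{equation}\label{eq:step}
\Pr[\text{accepted and the pick is in }Z]\le u\Pr[\text{accepted}].
\end{equation}
Number the $ks$ required acceptances $1,\dots,ks$ in the fixed order in which the procedure seeks them, and let $\mathcal A_j$ be the event that the first $j$ occur and have out-neighbors in $Z$. For $t\ge1$ consider the $t$-th examination made while seeking acceptance $j$. Whether it is made, and whether $\mathcal A_{j-1}$ holds, is determined by the history before it. So \eqref{eq:step} gives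
\[
\Pr[\mathcal A_j]\le u\sum_{t\ge1}\Pr[\mathcal A_{j-1}\text{ and acceptance $j$ occurs at that $t$-th examination}]\le u\Pr[\mathcal A_{j-1}],
\]
and $\Pr[\mathcal B(S,Z)]=\Pr[\mathcal A_{ks}]\le u^{ks}$.

\emph{Union bound.} For given $s$ and a given side, the number of pairs $(S,Z)$ is $\binom ms\binom m{s-1}$. Since $s-1\le m-s$, we have $\binom m{s-1}\le\binom ms\le(em/s)^s\le(em/(s-1))^s=(1.17e/u)^s$. The total probability for this $s$ and side is at most
\[
\Big(\frac{1.17e}u\Big)^{2s}u^{ks}=\big[(1.17e)^2u^{k-2}\big]^s\le\big[10.2\,u^8\big]^s .
\]
If $11\le s\le\sqrt m$, then $u\le1.17m^{-1/2}$ and $1.17^8<3.6$, so $10.2u^8\le40m^{-4}\le m^{-3}$, and the term is at most $m^{-33}$. If $s>\sqrt m$, then $0.585^8<0.0138$ gives $10.2u^8\le0.15$, and the term is at most $0.15^{\sqrt m}\le m^{-33}$. Summing over at most $m$ values of $s$, two sides and $N\le\log^2n$ indices, with $m_i\ge0.98\varepsilon n$, gives at most $2\log^2n\,(0.98\varepsilon n)^{-32}\to0$.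
\end{proof}

The computation shows what $k$ must do: choosing $S$ and $Z$ costs two powers of $u$ per vertex, and the remaining $k-2$ powers must beat the constant $10.2$ even at $u=0.585$. The restriction $s\le(m+1)/2$ keeps $u$ away from $1$, and it is available only because both sides have out-neighbors.

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
W.h.p.\ the conclusions of Lemmas~\ref{lem:near} and~\ref{lem:delete} hold. Conditioned on any such outcome, Lemmas~\ref{lem:nofail} and~\ref{lem:pm} show that with probability $1-o(1)$, uniformly, the procedure does not fail and every $F_i$ contains a perfect matching between $A_i$ and $B_i$. Then $\nu(H)\ge N\ge(1-\eta)np$ by Lemma~\ref{lem:valid}.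
\end{proof}

\section{All densities and a vanishing surplus of colors}\label{sec:main}

The bound $d\le\log^2n$ kept the codegrees at most $2$ and made the forbidden sets negligible in the target sets. For constant $p$ the second property would be lost, since $N_{G_1}(v)$ would be a constant fraction of the other side. We avoid this by cutting a dense graph into sparse ones.

\begin{proposition}\label{prop:dense}
Fix $\eta\in(0,\frac1{10}]$. If $p=\omega(\log n/n)$ and $c=c(n)\ge(1+\eta)n$, then w.h.p.\ $\nu(H)\ge(1-2\eta)np$.
\end{proposition}

\begin{proof}
Let $s=\lceil np/\log^2n\rceil$ and give each edge of $H$ an independent uniform label in $[s]$. The subgraph $H_\ell$ of edges labeled $\ell$ has law $\mathcal G_c(K_{n,n},p')$ with $p'=p/s\le\log^2n/n$. If $s=1$, then $p'=p$. If $s\ge2$, then $np/\log^2n>1$, so $s\le2np/\log^2n$ and $np'\ge\frac12\log^2n$. In both cases $np'/\log n\ge\min(np/\log n,\frac12\log n)\to\infty$. Call $\ell$ \emph{bad} if $\nu(H_\ell)<(1-\eta)np'$. All labels are bad with the same probability $q_n$, and $q_n\to0$ by Proposition~\ref{prop:sparse}. The graphs $H_\ell$ are not independent, but the expected number of bad labels is $q_ns$,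 so by Markov's inequality at most $\sqrt{q_n}\,s$ labels are bad with probability at least $1-\sqrt{q_n}$. The $H_\ell$ are edge-disjoint, so in that case
\[
\nu(H)\ge\sum_\ell\nu(H_\ell)\ge(1-\sqrt{q_n})\,s\,(1-\eta)np'=(1-\sqrt{q_n})(1-\eta)np\ge(1-2\eta)np
\]
for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For integers $j\ge10$ let
\[
P_j(n)=\inf_{c\ge(1+1/j)n}\Pr\big[\nu(H)\ge(1-2/j)np\big].
\]
Fix $j$ and choose for each $n$ a value $c(n)\ge(1+1/j)n$ at which the probability is at most $P_j(n)+1/n$. Proposition~\ref{prop:dense} with $\eta=1/j$ applies to the sequence $c(n)$, so $P_j(n)\to1$ as $n\to\infty$. Choose $n_{10}<n_{11}<\cdots$ with $P_j(n)\ge1-1/j$ for all $n\ge n_j$, and put $\eta_n=2/j$ for $n_j\le n<n_{j+1}$ (and $\eta_n=1$ for $n<n_{10}$). Then $\eta_n\to0$. For $n_j\le n<n_{j+1}$, every $c\ge(1+\eta_n)n$ satisfies $c\ge(1+1/j)n$, so $\Pr[\nu(H)\ge(1-\eta_n)np]\ge P_j(n)\ge1-1/j$ for all such $c$. Since $j\to\infty$ with $n$, the theorem follows.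
\end{proof}

\section{Upper bounds}\label{sec:upper}

Part (a) of Theorem~\ref{thm:sharp} was observed in Section~\ref{sec:intro}. Parts (b) and (c) follow from \eqref{eq:mindeg}, whose right-hand terms do not involve the colors; this is why they hold for every $c$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
The number $|E(H)|$ has law $\operatorname{Bin}(n^2,p)$, with mean $n^2p\to\infty$ and variance at most $n^2p$. By Chebyshev's inequality, $|E(H)|\le n^2p+(n^2p)^{2/3}=(1+o(1))n^2p$ w.h.p., and \eqref{eq:mindeg} gives the claim.
\end{proof}

For (b) we need a converse to the Chernoff bound. A degree falls below $(1-\alpha)np$ with probability roughly $e^{-O(\alpha^2np)}$; when $np\le C\log n$ and $\alpha$ is small this is much more than $1/n$, so among $n$ independent degrees one is that low.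

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $\alpha=\min\{\frac14,\frac1{4\sqrt C}\}$, and let $n$ be large with $0<\mu=np\le C\log n$. The degrees of the vertices of $X$ are independent with law $\operatorname{Bin}(n,p)$. It suffices to show that
\begin{equation}\label{eq:tail}
\Pr[\operatorname{Bin}(n,p)\le(1-\alpha)\mu]\ge n^{-1/2},
\end{equation}
for then $\Pr[\delta(H)>(1-\alpha)\mu]\le(1-n^{-1/2})^n\le e^{-\sqrt n}\to0$. Since $p\le\frac12$, we have $\log(1-p)\ge-p-p^2$, and so $(1-p)^n\ge e^{-\mu-\mu^2/n}$.

If $\mu<1/\alpha$, then $\Pr[\operatorname{Bin}(n,p)=0]=(1-p)^n\ge e^{-1/\alpha-1}$, a positive constant, and \eqref{eq:tail} holds.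

Let $\mu\ge1/\alpha$. Put $j=\lfloor(1-\alpha)\mu\rfloor$ and $b=j/\mu$. Since $1\le\alpha\mu$, we have $1-2\alpha\le b\le1-\alpha$, and $j\ge\mu/2\ge2$. Using $\binom nj\ge(n-j)^j/j!$, $(1-j/n)^j\ge1-j^2/n$ and $j\le\mu\le C\log n$,
\[
\Pr[\operatorname{Bin}(n,p)=j]\ge\frac{(n-j)^jp^j}{j!}(1-p)^n\ge\Big(1-\frac{j^2}n\Big)e^{-\mu^2/n}\,\frac{e^{-\mu}\mu^j}{j!}\ge\frac12\,\frac{e^{-\mu}\mu^j}{j!}.
\]
The Stirling-type bound $j!\le e\sqrt j\,(j/e)^j$ gives
\[
\frac{e^{-\mu}\mu^j}{j!}\ge\frac1{e\sqrt j}\,e^{-\mu+j-j\log(j/\mu)}=\frac1{e\sqrt j}\,e^{-\mu(1-b+b\log b)} .
\]
From $\log b\le b-1$ we get $1-b+b\log b\le(1-b)-b(1-b)=(1-b)^2\le4\alpha^2$, so $\mu(1-b+b\log b)\le4\alpha^2C\log n\le\frac14\log n$. Therefore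
\[
\Pr[\operatorname{Bin}(n,p)=j]\ge\frac{n^{-1/4}}{2e\sqrt{C\log n}}\ge n^{-1/2},
\]
which proves \eqref{eq:tail}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If $p=\omega(\log n/n)$, Theorem~\ref{thm:main} gives the conclusion of the conjecture, and together with Theorem~\ref{thm:sharp}(c) it gives $\nu(H)=(1+o(1))np$ w.h.p.\ for $c\ge(1+\eta_n)n$. If $p$ is not $\omega(\log n/n)$, there is $C>0$ with $0<np\le C\log n$ for infinitely many $n$. Along these $n$, for every $c$, w.h.p.\ $\nu(H)\le(1-\alpha)np$ with $\alpha>0$ fixed. For any sequence $\theta_n\to0$ we have $(1-\alpha)np<(1-\theta_n)np$ for large $n$, because $np>0$, so $\nu(H)\ge(1-\theta_n)np$ does not hold w.h.p. (For $p=0$ the conclusion of the conjecture is trivially true, which is why this value is excluded.)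
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKMS}
Asaf Ferber, Gal Kronenberg, Frank Mousset and Clara Shikhelman,
\emph{Packing a randomly edge-colored random graph with rainbow $k$-outs},
arXiv:1410.1803 (2014).

\bibitem{PS}
N. Pippenger and J. Spencer,
\emph{Asymptotic behavior of the chromatic index for hypergraphs},
J. Combin. Theory Ser. A 51 (1989), 24--42.

\end{thebibliography}
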